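\title{Volumes of lower-dimensional projections do not control volume up to an absolute constant}

\begin{abstract}
For $1\le m\le n-1$ let $S_{n,n-m}$ be the smallest constant $S$ such that $|K|^{1/n}\le S|D|^{1/n}$ whenever $K$ and $D$ are convex bodies in $\mathbb R^n$ and every $m$-dimensional orthogonal projection of $K$ has volume at most that of the corresponding projection of $D$. Giannopoulos and Koldobsky asked whether these constants are bounded by an absolute constant. We show that they are not: $S_{n,n-m}\ge c\sqrt m$ for $m\le c_1\log n$, with $K$ a Euclidean ball and $D$ a random polytope. More precisely, $c\sqrt{\min\{m,\log(en/m)\}}\le S_{n,n-m}\le C\min\{\sqrt m,\log(en/m)\}$ for all $m$, so the constants stay bounded exactly when $\min\{m,n/m\}$ does.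
\end{abstract}

\section{The question and the results}\label{sec:intro}

A convex body in $\mathbb R^n$ is a compact convex set with nonempty interior; it is \emph{symmetric} if $A=-A$. We write $G_{n,m}$ for the Grassmannian of $m$-dimensional linear subspaces of $\mathbb R^n$, $P_F$ for the orthogonal projection onto a subspace $F$, and $|\cdot|$ for volume of the appropriate dimension. For $1\le k\le n-1$ let $S_{n,k}$ be the smallest constant $S>0$ with the following property: if $K$ and $D$ are convex bodies in $\mathbb R^n$ and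
\begin{equation}\label{eq:hyp}
|P_FK|\le|P_FD|\qquad\text{for all }F\in G_{n,n-k},
\end{equation}
then $|K|^{1/n}\le S\,|D|^{1/n}$. Thus $S_{n,k}$ is the factor by which a body with smaller shadows may have to be shrunk before it also has smaller volume. The pair $K=D$ gives $S_{n,k}\ge1$. Giannopoulos and Koldobsky \cite{GK} asked:

\begin{quote}
Is there an absolute constant that bounds $S_{n,k}$ for all $n$ and $k$?
\end{quote}

We always write $m=n-k$ for the dimension of the projections. Let $B_d$ be the Euclidean unit ball of $\mathbb R^d$ (and $B_F$ that of a subspace $F$), let $\omega_d=|B_d|=\pi^{d/2}/\Gamma(\frac d2+1)$, and let $\operatorname{vrad}(A)=(|A|/\omega_d)^{1/d}$ be the \emph{volume radius} of a $d$-dimensional body $A$, the radius of the ball of the same volume. Since $B_d$ contains a cube of side $2/\sqrt d$, and since $\Gamma(x+1)\ge(x/e)^x$,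
\begin{equation}\label{eq:omega}
\frac2{\sqrt d}\le\omega_d^{1/d}\le\sqrt{\frac{2\pi e}d}.
\end{equation}
Let $h_A(\theta)=\max_{x\in A}\langle x,\theta\rangle$ be the support function, let $\sigma$ denote the rotation-invariant probability measure on a sphere or a Grassmannian, and put $w(A)=\int_{S^{n-1}}h_A\,d\sigma$.

The simplest cases suggest the answer yes.

\emph{Projections onto lines.} For $m=1$ the projection of $A$ onto the line $\mathbb R\theta$ has length $h_A(\theta)+h_A(-\theta)=h_{A-A}(\theta)$, so \eqref{eq:hyp} says that $K-K\subset D-D$. The Brunn--Minkowski and Rogers--Shephard inequalities give, for a convex body $A\subset\mathbb R^d$,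
\begin{equation}\label{eq:RS}
2^d|A|\le|A-A|\le\binom{2d}d|A|\le4^d|A| .
\end{equation}
Hence $2^n|K|\le|D-D|\le4^n|D|$, that is, $S_{n,n-1}\le2$.

\emph{The body $D$ is a ball.} For every convex body $A\subset\mathbb R^n$ and $1\le m\le n-1$,
\begin{equation}\label{eq:AF}
\operatorname{vrad}(A)\le\Big(\int_{G_{n,m}}\frac{|P_FA|}{\omega_m}\,d\sigma(F)\Big)^{1/m}\le w(A).
\end{equation}
Indeed, by Kubota's formula the integral is the quermassintegral $W_{n-m}(A)$ divided by $\omega_n$; the Alexandrov--Fenchel inequalities imply that $(W_{n-m}(A)/\omega_n)^{1/m}$ is nonincreasing in $m\in\{1,\dots,n\}$; and its values at $m=n$ and $m=1$ are $\operatorname{vrad}(A)$ and $w(A)$. If $D=rB_n$, then \eqref{eq:hyp} makes the middle term for $A=K$ at most $r$, so $|K|\le|D|$ for every $m$.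

\emph{Projections of proportional dimension.} Theorem~\ref{thm:B} below bounds $S_{n,n-m}$ in terms of the ratio $n/m$ alone.

So the constants are bounded at both ends of the range of $m$, and one would guess that they are bounded in between. They are not.

\begin{theorem}\label{thm:A}
There are absolute constants $c,c_1>0$ such that $S_{n,n-m}\ge c\sqrt m$ for all integers $1\le m\le c_1\log n$. The pair of bodies can be taken to be a Euclidean ball $K$ and a symmetric polytope $D$.
\end{theorem}

Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, the choice $k=n-\lfloor c_1\log n\rfloor$ gives $S_{n,k}\ge c'\sqrt{\log n}$ for large $n$, which answers the question in the negative. The second theorem covers all $m$.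

\begin{theorem}\label{thm:B}
There are absolute constants $c,C>0$ such that for all $1\le m\le n-1$
\[
c\,\sqrt{\min\{m,\log(en/m)\}}\;\le\;S_{n,n-m}\;\le\;C\min\{\sqrt m,\ \log(en/m)\}.
\]
\end{theorem}

Write $x\simeq y$ if $x/y$ lies between two positive absolute constants.

\begin{corollary}\label{cor:C}
\emph{(i)} $S_{n,n-m}\simeq\sqrt m$ for $1\le m\le\log n$. \emph{(ii)} $c\sqrt{\log n}\le\max_kS_{n,k}\le C\log(en)$ with absolute constants $c,C>0$. \emph{(iii)} Along a sequence of pairs $(n,k)$ the constants $S_{n,k}$ stay bounded if and only if $\min\{n-k,\ n/(n-k)\}$ stays bounded.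
\end{corollary}

\begin{proof}
From $\log x\le x-1$ we get $1+\log n=1+2\log\sqrt n\le e\sqrt n$. So $m\le1+\log n$ implies $\log(en/m)\ge\frac12\log n$. For $m\le\log n$ this gives $\min\{m,\log(en/m)\}\ge m/2$, and (i) follows. For $m=\lceil\log n\rceil\le n-1$ it gives $\min\{m,\log(en/m)\}\ge\frac12\log n$, the lower bound in (ii); the upper bound holds because $\log(en/m)\le\log(en)$. For (iii): if $\min\{m,n/m\}\le R$, then $\min\{\sqrt m,\log(en/m)\}\le\max\{\sqrt R,\log(eR)\}$; if $\min\{m,\log(en/m)\}\le R$, then $\min\{m,n/m\}\le e^R$.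
\end{proof}

For $m$ between $\log n$ and $o(n)$ the exact order is not settled here: Theorem~\ref{thm:B} leaves a gap between $\sqrt{\log(en/m)}$ and $\min\{\sqrt m,\log(en/m)\}$.

Section~\ref{sec:cross} shows the idea of the lower bounds on the cross-polytope. Sections~\ref{sec:tools}--\ref{sec:A} prove Theorem~\ref{thm:A} and do not depend on what follows them. Section~\ref{sec:lower} proves the lower bound in Theorem~\ref{thm:B}, and Section~\ref{sec:upper} the two upper bounds.

\section{Two projections of the cross-polytope}\label{sec:cross}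

Take $K=rB_n$. Then \eqref{eq:hyp} says that $r\le\operatorname{vrad}(P_FD)$ for all $F$, and $|K|^{1/n}/|D|^{1/n}=r/\operatorname{vrad}(D)$. Choosing the largest admissible $r$, we obtain for every convex body $D$
\begin{equation}\label{eq:ball}
S_{n,n-m}\ge\frac{\min_{F\in G_{n,m}}\operatorname{vrad}(P_FD)}{\operatorname{vrad}(D)} .
\end{equation}
We therefore look for a body of bounded volume radius \emph{all} of whose $m$-dimensional projections have volume radius of order $\sqrt m$.

It is convenient to describe projections by matrices. Let $\mathcal O_{d,n}$ be the set of $d\times n$ matrices $U$ with $UU^T=I_d$. If the rows of $U$ are an orthonormal basis of $F$, then $U=UP_F$ and $U$ maps $F$ isometrically onto $\mathbb R^d$, so $UA$ is an isometric copy of $P_FA$.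

The natural first candidate is the cross-polytope $X_n=\operatorname{conv}\{\pm\sqrt n\,e_1,\dots,\pm\sqrt n\,e_n\}$, which has long vertices and small volume. We have $|X_n|=(2\sqrt n)^n/n!$, so $(n/e)^n\le n!\le n^n$ and \eqref{eq:omega} give
\[
\sqrt{2/(\pi e)}\le\operatorname{vrad}(X_n)\le e .
\]
For $U\in\mathcal O_{m,n}$ the projection is $UX_n=\operatorname{conv}\{\pm x_i\}$ with $x_i=\sqrt n\,Ue_i\in\mathbb R^m$, and the condition $UU^T=I_m$ reads $\frac1n\sum_ix_ix_i^T=I_m$. Every system $x_1,\dots,x_n$ with this property comes from some $U$. Taking traces, $\frac1n\sum_i|x_i|^2=m$: in every projection the vertices have mean square length $m$. Whether their convex hull has volume radius of order $\sqrt m$ depends on how they are distributed. Let $n$ be a multiple of $2^m$ and of $m$.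

\emph{Spread vertices.} Let the $x_i$ run through the $2^m$ sign vectors $\epsilon\in\{-1,1\}^m$, each taken $n/2^m$ times. Then $\frac1n\sum_ix_ix_i^T=2^{-m}\sum_\epsilon\epsilon\epsilon^T=I_m$, the projection is the cube $[-1,1]^m$, and its volume radius is $2/\omega_m^{1/m}\ge\sqrt{2m/(\pi e)}$. This is the behavior we want, and the construction needs $2^m$ vertices, that is, $m\le\log_2n$.

\emph{Clustered vertices.} Let the $x_i$ run through $\sqrt m\,e_1,\dots,\sqrt m\,e_m$, each taken $n/m$ times. Again $\frac1n\sum_ix_ix_i^T=I_m$. Now the projection is $X_m$, of volume radius at most $e$: the $2n$ vertices have collapsed onto $2m$ points. Because of this projection, \eqref{eq:ball} gives only a constant for $D=X_n$.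

The cross-polytope fails because a matrix with $mn$ entries can place $n$ vectors almost at will. The remedy is to use more vertices than a projection can steer. We take $8n$ independent Gaussian vectors and their negatives. The volume radius stays bounded, since the polytope is covered by $\binom{8n}n\le(8e)^n$ cross-polytopes with $n$ pairs of vertices. Up to an error $\delta$ there are at most $(3/\delta)^{mn}$ matrices $U$. For a fixed $U$ the projected vectors are independent Gaussian vectors in $\mathbb R^m$, and $4n$ of them fall into a given union of few balls of radius of order $\delta\sqrt m$ with probability at most $(A\delta)^{4mn}$. The exponent $4$ beats the exponent $1$, so no projection is clustered (Section~\ref{sec:A}). It remains to show that a body without clustered projections has projections of large volume (Section~\ref{sec:entropy}).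

\section{Covering numbers and the random polytope}\label{sec:tools}

For bounded sets $A,A'\subset\mathbb R^d$, with $A'$ having nonempty interior, the covering number $\mathcal N(A,A')$ is the least number of translates of $A'$ whose union contains $A$. Directly from the definition, $|A|\le\mathcal N(A,A')\,|A'|$; the number $\mathcal N(A,A')$ does not increase when $A'$ is enlarged; and $\mathcal N(PA,PA')\le\mathcal N(A,A')$ for a linear map $P$. An \emph{$\eta$-net} of a set $Z$ in a normed space is a subset $Z'\subset Z$ such that every point of $Z$ is within distance $\eta$ of $Z'$. If the space has dimension $p$ and $Z$ lies in a ball of radius $R$, then $Z$ has an $\eta$-net with at most $(1+2R/\eta)^p$ points: take a maximal $\eta$-separated subset and compare the volumes of the disjoint balls of radius $\eta/2$ around its points with that of the ball of radius $R+\eta/2$.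

The proof of Theorem~\ref{thm:A} uses two published facts.
\begin{itemize}
\item[(M)] \emph{Milman's ellipsoid} (\cite{Mi}; \cite[Ch.~7]{PiBook}). There is an absolute constant $C_0\ge1$ such that every symmetric convex body $M\subset\mathbb R^d$ has an origin-centered ellipsoid $\mathcal E$ with $\mathcal N(M,\mathcal E)\le e^{C_0d}$ and $\mathcal N(\mathcal E,M)\le e^{C_0d}$.
\item[(G)] \emph{Norm of a Gaussian matrix} (Davidson--Szarek). If $\Theta$ is a $p\times r$ matrix with independent standard Gaussian entries and $t\ge0$, then $P(\|\Theta\|>\sqrt p+\sqrt r+t)\le e^{-t^2/2}$, where $\|\cdot\|$ is the operator norm.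
\end{itemize}
We also record an identity that is used twice. If $y_1,\dots,y_d$ are independent copies of a random vector $y\in\mathbb R^d$ and $\Sigma=E\,yy^T$, then expanding both determinants over permutations gives
\begin{equation}\label{eq:det}
E\det(y_1,\dots,y_d)^2=\sum_{\pi,\pi'}\operatorname{sgn}\pi\,\operatorname{sgn}\pi'\prod_{i=1}^d\Sigma_{\pi(i),\pi'(i)}=d!\,\det\Sigma .
\end{equation}

From here to the end of Section~\ref{sec:lower}, $N=8n$, the vectors $g_1,\dots,g_N$ are independent standard Gaussian vectors in $\mathbb R^n$, $G=[g_1\cdots g_N]$ is the $n\times N$ matrix with these columns, and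
\[
D=\operatorname{conv}\{\pm g_1,\dots,\pm g_N\}.
\]
Almost surely the $g_i$ span $\mathbb R^n$, so $D$ is a symmetric convex body.

\begin{lemma}\label{lem:D}
With probability at least $\frac34-e^{-10}$, both $\operatorname{vrad}(D)\le32e^{3/2}$ and $\|G\|\le3\sqrt N$.
\end{lemma}

\begin{proof}
Every point of $D$ lies on a segment from $0$ to a point $x$ of some facet. By Carath\'eodory's theorem in the hyperplane of the facet, $x$ is a convex combination of at most $n$ of the points $\pm g_i$. Hence $D$ is covered by the cross-polytopes $\operatorname{conv}\{\pm g_i:i\in I\}$ with $|I|=n$, each of volume $2^n|\det g_I|/n!$, where $g_I$ is the matrix with columns $g_i$, $i\in I$. By \eqref{eq:det}, $E|\det g_I|\le(E\det g_I^2)^{1/2}=\sqrt{n!}$. With $\binom Nn\le(eN/n)^n=(8e)^n$,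
\[
E|D|\le(16e)^n(n!)^{-1/2}\le(16e)^n(e/n)^{n/2}.
\]
By Markov's inequality, $|D|\le4E|D|\le4^nE|D|$ with probability at least $\frac34$. Then $|D|^{1/n}\le64e^{3/2}/\sqrt n$, and \eqref{eq:omega} gives the bound on $\operatorname{vrad}(D)$. For the norm apply (G) with $t=2\sqrt N-\sqrt n=(4\sqrt2-1)\sqrt n$, for which $t^2/2\ge10n$.
\end{proof}

We can now give the word used in Section~\ref{sec:cross} a precise meaning. A subspace $F\in G_{n,d}$ is \emph{clustered at radius $\rho$} (for $D$) if
\[
\mathcal N(P_FD,\rho B_F)\le e^{2C_0d}.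
\]
Below, the event that some subspace is clustered is always bounded by including it in a measurable event of small probability, so its own measurability plays no role.

\section{From covering numbers to volume}\label{sec:entropy}

A large covering number alone does not force large volume. The needle $[-R,R]\times[-\eta,\eta]^{d-1}$ needs at least $R/\rho$ balls of radius $\rho$, and its volume tends to $0$ with $\eta$. But its projection onto the short directions is covered by one ball. This is why the next lemma assumes that no subspace of \emph{any} dimension $d\le m$ is clustered. Milman's ellipsoid supplies the short directions of an arbitrary body: if they are at least half of all directions, the projection onto them is clustered; otherwise we treat them by induction, and since they are fewer than half, the constant does not deteriorate. The radius may depend on the dimension through a sequence $q_d$; for Theorem~\ref{thm:A} only $q_d=d$ is needed.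

\begin{lemma}\label{lem:entropy}
Let $D\subset\mathbb R^n$ be a symmetric convex body, let $0<\delta<1$ and $m<n$, and let $q_1,\dots,q_m>0$ satisfy
\begin{itemize}
\item[(a)] $q_d/d$ is nonincreasing in $d$;
\item[(b)] $q_\ell\ge q_d/2$ whenever $d/2\le\ell\le d\le m$.
\end{itemize}
Assume that for $1\le d\le m$ no $F\in G_{n,d}$ is clustered at radius $\delta\sqrt{q_d}$. Put $\kappa=e^{-2C_0}\delta/\sqrt2$ and $\beta=\kappa^2$. Then for all $1\le d\le m$ and $F\in G_{n,d}$
\[
|P_FD|\ge\big(\beta\sqrt{q_d/d}\,\big)^d,\qquad\text{and hence}\qquad\operatorname{vrad}(P_FD)\ge\beta\sqrt{q_d/(2\pi e)}.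
\]
\end{lemma}

\begin{proof}
The second bound follows from the first by \eqref{eq:omega}. We prove the first by induction on $d$, with the convention that $0$-dimensional volume equals $1$. Let $F\in G_{n,d}$, let $M=P_FD$, and let $\mathcal E\subset F$ be the ellipsoid from (M), with principal directions $u_i$ and semi-axes $\alpha_i$. Let $E=\operatorname{span}\{u_i:\alpha_i<\delta\sqrt{q_d/2}\}$ be the space of short directions and $\ell=\dim E$. Note that $P_EM=P_ED$, since $E\subset F$, and that $\mathcal E_2:=\mathcal E\cap E$ equals $P_E\mathcal E$, since $E$ is spanned by principal directions. Therefore, for $\ell\ge1$,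
\begin{equation}\label{eq:short}
\mathcal N(P_ED,\mathcal E_2)\le\mathcal N(M,\mathcal E)\le e^{C_0d}.
\end{equation}

\emph{Claim: $\ell<d/2$.} Suppose $\ell\ge d/2$. By (b), $\mathcal E_2\subset\delta\sqrt{q_d/2}\,B_E\subset\delta\sqrt{q_\ell}\,B_E$, so \eqref{eq:short} gives $\mathcal N(P_ED,\delta\sqrt{q_\ell}B_E)\le e^{C_0d}\le e^{2C_0\ell}$. Then $E\in G_{n,\ell}$ is clustered at radius $\delta\sqrt{q_\ell}$, contrary to the assumption. (The factor $2$ in the exponent of the definition of clustering is there for this step.)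

Let $\mathcal E_1=\mathcal E\cap E^\perp$, an ellipsoid of dimension $d-\ell$ with all semi-axes at least $\delta\sqrt{q_d/2}$. By \eqref{eq:omega} and $\delta<1$,
\[
|\mathcal E_1|\ge\Big(\delta\sqrt{q_d/2}\cdot\frac2{\sqrt{d-\ell}}\Big)^{d-\ell}\ge\delta^d\,(q_d/d)^{(d-\ell)/2}.
\]
By \eqref{eq:short}, the induction hypothesis for $E$, and (a),
\[
|\mathcal E_2|\ge e^{-C_0d}|P_ED|\ge e^{-C_0d}\beta^\ell(q_\ell/\ell)^{\ell/2}\ge e^{-C_0d}\beta^\ell(q_d/d)^{\ell/2};
\]
for $\ell=0$ the inequality between the outer terms holds trivially. If $x_1\in\mathcal E_1$ and $x_2\in\mathcal E_2$, the quadratic form defining $\mathcal E$ is at most $2$ at $x_1+x_2$; so $\mathcal E\supset\frac1{\sqrt2}(\mathcal E_1\times\mathcal E_2)$ and $|\mathcal E|\ge2^{-d/2}|\mathcal E_1||\mathcal E_2|$. Finally $|M|\ge e^{-C_0d}|\mathcal E|$ by the second covering in (M). Multiplying, and using $\beta<1$ and $\ell<d/2$,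
\[
|M|\ge\kappa^d\beta^\ell(q_d/d)^{d/2}\ge\kappa^d\beta^{d/2}(q_d/d)^{d/2}=\beta^d(q_d/d)^{d/2}.\qedhere
\]
\end{proof}

\section{No clustering in logarithmic dimension}\label{sec:A}

We carry out the count described in Section~\ref{sec:cross}. Two approximations make the union bound finite: the matrix $U$ is moved to a net, and so are the centers of the covering balls. Moving $U$ by $\delta$ can move a single vertex $Ug_i$ by as much as $\delta|g_i|$, which is of order $\delta\sqrt n$ and far too large; but most vertices move only by $O(\delta\sqrt d)$, and half of the vertices are enough. Put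
\[
A=8\sqrt e\,e^{2C_0},\qquad\delta_0=(300\cdot2^9A^4)^{-1/3},
\]
so that $\delta_0<\frac12$ and $A\delta_0<1$.

\begin{lemma}\label{lem:low}
Let $0<\delta\le\delta_0$ and let $d\ge1$ be an integer with $d\log(15/\delta)\le\log n$. The probability that $\|G\|\le3\sqrt N$ and some $F\in G_{n,d}$ is clustered at radius $\delta\sqrt d$ is at most $100^{-dn}$.
\end{lemma}

\begin{proof}
Fix a $\delta$-net $\mathcal U$ of $\mathcal O_{d,n}$ in the operator norm; as $\mathcal O_{d,n}$ lies in the unit ball of a normed space of dimension $dn$, we can have $|\mathcal U|\le(3/\delta)^{dn}$. Fix a $\delta\sqrt d$-net $\mathcal Y$ of $7\sqrt d\,B_d$ with $|\mathcal Y|\le(15/\delta)^d$. The assumption on $d$ says exactly that $(15/\delta)^d\le n$.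

Suppose $\|G\|\le3\sqrt N$ and $F$ is clustered. Take $U\in\mathcal O_{d,n}$ with row space $F$, so that the points $Ug_i$ are covered by at most $e^{2C_0d}$ balls of radius $\delta\sqrt d$, and take $U'\in\mathcal U$ with $\|U-U'\|\le\delta$. For a $d\times n$ matrix $V$, with $\|\cdot\|_{HS}$ the Hilbert--Schmidt norm,
\[
\sum_{i=1}^N|Vg_i|^2=\|VG\|_{HS}^2\le\|V\|_{HS}^2\|G\|^2\le d\,\|V\|^2\cdot9N .
\]
So at most $N/4$ indices have $|Vg_i|>6\|V\|\sqrt d$. Applying this to $V=U-U'$ and to $V=U$, we find $I\subset\{1,\dots,N\}$ with $|I|\ge N/2=4n$ such that $|(U-U')g_i|\le6\delta\sqrt d$ and $|Ug_i|\le6\sqrt d$ for $i\in I$. A covering ball that contains $Ug_i$ with $i\in I$ has its center in $(6+\delta)\sqrt d\,B_d\subset7\sqrt d\,B_d$. Replace each such center by a nearest point of $\mathcal Y$. This produces $\mathcal Y'\subset\mathcal Y$ with $|\mathcal Y'|\le e^{2C_0d}$ such that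
\begin{equation}\label{eq:cluster}
U'g_i\in\mathcal Y'+8\delta\sqrt d\,B_d\qquad\text{for all }i\in I,
\end{equation}
the radius being $6\delta\sqrt d+\delta\sqrt d+\delta\sqrt d$.

Now fix $U'$, $\mathcal Y'$ and $I$. The vectors $U'g_i$ are independent standard Gaussian vectors in $\mathbb R^d$, with density at most $(2\pi)^{-d/2}$. By \eqref{eq:omega}, each lies in the set in \eqref{eq:cluster} with probability at most $e^{2C_0d}(2\pi)^{-d/2}\omega_d(8\delta\sqrt d)^d\le(A\delta)^d$. Since $A\delta<1$, the probability of \eqref{eq:cluster} is at most $(A\delta)^{4dn}$. There are at most $(3/\delta)^{dn}$ choices of $U'$, $2^{8n}$ choices of $I$, and $2^{|\mathcal Y|}\le2^n$ choices of $\mathcal Y'$. The union bound gives $(3\cdot2^9A^4\delta^3)^{dn}\le100^{-dn}$.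
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\delta=\delta_0$, $c_1=1/\log(15/\delta_0)<1$ and $1\le m\le c_1\log n$; in particular $m<n$. Since $\frac14+e^{-10}+\sum_{d\ge1}100^{-dn}<1$, Lemmas~\ref{lem:D} and~\ref{lem:low} give a realization of $D$ with $\operatorname{vrad}(D)\le32e^{3/2}$ for which no subspace of dimension $d\le m$ is clustered at radius $\delta\sqrt d$. The sequence $q_d=d$ satisfies (a) and (b) of Lemma~\ref{lem:entropy}, so $\operatorname{vrad}(P_FD)\ge\beta\sqrt{m/(2\pi e)}$ for all $F\in G_{n,m}$. By \eqref{eq:ball}, which comes from taking a ball for $K$, we get $S_{n,n-m}\ge c\sqrt m$ with $c=\beta/(32e^{3/2}\sqrt{2\pi e})$.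
\end{proof}

The restriction on $d$ entered only in the count of the sets $\mathcal Y'$, but the radius $\sqrt d$ cannot be kept for much larger $d$. For a unit vector $\theta$, $h_D(\theta)$ is the maximum of the $2N$ standard Gaussian variables $\pm\langle g_i,\theta\rangle$, so $e^{\lambda Eh_D(\theta)}\le2Ne^{\lambda^2/2}$ for $\lambda>0$, and $Ew(D)\le\sqrt{2\log2N}$. By \eqref{eq:AF}, $\min_F\operatorname{vrad}(P_FD)\le w(D)$. Beyond logarithmic dimension a smaller radius and a different argument are needed.

\section{The lower bound in Theorem~\ref{thm:B}}\label{sec:lower}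

For $0<\delta\le\delta_0$ let $s=\log(15/\delta)>3$ and
\[
q_d=\min\{d,\ s^{-1}\log(n/d)\},\qquad1\le d<n .
\]
This sequence satisfies the conditions of Lemma~\ref{lem:entropy}: $q_d/d=\min\{1,(sd)^{-1}\log(n/d)\}$ is nonincreasing, and $q_\ell\ge\min\{d/2,s^{-1}\log(n/d)\}\ge q_d/2$ for $d/2\le\ell\le d$. The dimensions with $q_d=d$ are covered by Lemma~\ref{lem:low}. The others are the subject of this section.

\begin{proposition}\label{prop:high}
There are absolute constants $\delta\in(0,\delta_0]$ and $c_2\in(0,\frac12]$ such that for every integer $1\le d\le c_2n$ with $d>s^{-1}\log(n/d)$, the probability that $\|G\|\le3\sqrt N$ and some $F\in G_{n,d}$ is clustered at radius $\delta\sqrt{q_d}$ is at most $100^{-dn}$.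
\end{proposition}

There are now too many possible sets of centers for a union bound. We avoid them by duality. The polar of a symmetric convex body $M\subset\mathbb R^d$ is $M^\circ=\{y:|\langle x,y\rangle|\le1\text{ for all }x\in M\}$, and we use:
\begin{itemize}
\item[(BS/BM)] \emph{Blaschke--Santal\'o and Bourgain--Milman \cite{BM} inequalities.} There is an absolute constant $a\in(0,1]$ such that $a^d\omega_d^2\le|M||M^\circ|\le\omega_d^2$ for every symmetric convex body $M\subset\mathbb R^d$.
\end{itemize}
If $UD$ is covered by few balls of radius $\delta\sqrt q$, then $UD+\delta\sqrt q\,B_d$ has small volume, so its polar has large volume. This polar lies in the intersection of the ball of radius $1/(\delta\sqrt q)$ with the $N$ slabs $\{|\langle y,Ug_i\rangle|\le1\}$. Clustering thus implies that one number, the volume of a ball cut by $N$ random slabs, is within a factor $e^{O(d)}$ of the volume of the ball. We show that this is unlikely for a fixed matrix (Lemmas~\ref{lem:slab} and~\ref{lem:fixed}) and that a Gaussian perturbation of $U$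 can replace the net (Lemma~\ref{lem:perturb}).

\medskip\noindent\emph{Setting.} Until the proof of Proposition~\ref{prop:high}, $\delta\in(0,\delta_0]$ is arbitrary, $d\le n/2$, and $q=s^{-1}\log(n/d)$ satisfies $1\le q<d$; note that $e^{-sq}=d/n$. The constants $A_1,\dots,A_5$ are absolute and do not depend on $\delta$. For a $d\times n$ matrix $V$ and $0\le j\le N$ put
\[
L_j(V)=\Big\{y\in\mathbb R^d:\ |y|\le\frac1{\delta\sqrt q},\ \ |\langle y,Vg_i\rangle|\le2\ \text{ for }i\le j\Big\},
\]
a decreasing chain of symmetric convex bodies. Let $\mathcal W$ be the set of $d\times n$ matrices $V$ with $\frac14I_d\le VV^T\le4I_d$, and put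
\[
A_1=\frac{2e^{2C_0}}a,\qquad A_2=2e^{16}A_1,\qquad v_0=\omega_d\,(A_2\delta\sqrt q)^{-d},\qquad\tau=\frac\delta{12\sqrt s}.
\]

\subsection{One clustered subspace produces many matrices with large $L_N$}

A net in $\mathcal O_{d,n}$ is too expensive here. With mesh $\eta$, the argument of Lemma~\ref{lem:low} controls $|\langle y,(U-U')g_i\rangle|$ only by $6\eta\sqrt d/(\delta\sqrt q)$, uniformly in $y$. This forces $\eta\le\frac\delta6\sqrt{q/d}$, and the bound for the size of the net acquires the factor $(d/q)^{dn/2}$, which no fixed power of $\delta$ absorbs. But uniformity in $y$ is not needed: it suffices that a fraction $e^{-O(d)}$ of the points $y$ survives. For a random perturbation and a \emph{fixed} $y$ there is no loss of $\sqrt d$. We use \v Sid\'ak's inequality (1967): if $\xi_1,\dots,\xi_N$ are jointly Gaussian and centered, then $P(|\xi_i|\le1\text{ for all }i)\ge\prod_iP(|\xi_i|\le1)$. We also use, for a standard Gaussian variable $\gamma$ and $t\ge0$, the bound $P(|\gamma|>t)=\sqrt{2/\pi}\int_0^\infty e^{-(t+u)^2/2}du\le e^{-t^2/2}$.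

\begin{lemma}\label{lem:perturb}
Fix $g_1,\dots,g_N$ with $\|G\|\le3\sqrt N$ such that some $F\in G_{n,d}$ is clustered at radius $\delta\sqrt q$. Then the set $\mathcal B_G=\{V\in\mathcal W:|L_N(V)|\ge v_0\}$ has Lebesgue measure in $\mathbb R^{dn}$ at least $\frac14e^{-16d}(\tau\sqrt{2\pi/n})^{dn}$.
\end{lemma}

\begin{proof}
Take $U\in\mathcal O_{d,n}$ with row space $F$ and let $\hat M=UD+\delta\sqrt q\,B_d$. It is covered by at most $e^{2C_0d}$ balls of radius $2\delta\sqrt q$, so $|\hat M|\le e^{2C_0d}(2\delta\sqrt q)^d\omega_d$, and (BM) gives $|\hat M^\circ|\ge\omega_d(A_1\delta\sqrt q)^{-d}$. As $\hat M$ contains $\delta\sqrt q\,B_d$ and the points $Ug_i$, every $y\in\hat M^\circ$ satisfies $|y|\le1/(\delta\sqrt q)$ and $|\langle y,Ug_i\rangle|\le1$ for all $i$.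

Let $U'=U+\frac\tau{\sqrt n}\Theta$, where $\Theta$ is a $d\times n$ standard Gaussian matrix; this is the only randomness in the proof. Fix $y\in\hat M^\circ$. The vector $\Theta^Ty$ is Gaussian with covariance $|y|^2I_n$, so the variables $\xi_i=\frac\tau{\sqrt n}\langle y,\Theta g_i\rangle=\frac\tau{\sqrt n}\langle\Theta^Ty,g_i\rangle$ are jointly Gaussian and centered. Since $|g_i|\le\|G\|\le3\sqrt N$,
\[
E\xi_i^2=\frac{\tau^2|y|^2|g_i|^2}n\le\frac{72\,\tau^2}{\delta^2q}=\frac1{2sq}.
\]
Hence $P(|\xi_i|>1)\le e^{-sq}=d/n$. By \v Sid\'ak's inequality and $1-x\ge e^{-2x}$ on $[0,\frac12]$, all $|\xi_i|$ are at most $1$ with probability at least $(1-d/n)^{8n}\ge e^{-16d}$. In that case $|\langle y,U'g_i\rangle|\le2$ for all $i$, that is, $y\in L_N(U')$.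

Let $Y=|L_N(U')\cap\hat M^\circ|/|\hat M^\circ|\in[0,1]$. By Fubini's theorem $EY\ge e^{-16d}$, and from $EY\le\frac12e^{-16d}+P(Y\ge\frac12e^{-16d})$ we get $P(Y\ge\frac12e^{-16d})\ge\frac12e^{-16d}$. On this event $|L_N(U')|\ge\frac12e^{-16d}|\hat M^\circ|\ge v_0$. By (G) with $t=8\sqrt n$, $P(\|\Theta\|>10\sqrt n)\le e^{-32n}\le\frac14e^{-16d}$. If $\|\Theta\|\le10\sqrt n$, then $\|U'-U\|\le10\tau\le\frac12$, the singular values of $U'$ lie in $[\frac12,\frac32]$, and $U'\in\mathcal W$. So $P(U'\in\mathcal B_G)\ge\frac14e^{-16d}$. The density of $U'$ on $\mathbb R^{dn}$ is at most $(\sqrt n/(\tau\sqrt{2\pi}))^{dn}$, and the lemma follows.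
\end{proof}

The proof needs $q$ to be at least of order $\log(n/d)$: each of the $8n$ slabs may lose $y$ only with probability about $d/n$, while $\tau$ must depend on $\delta$ alone. The next step bounds $q$ from above by the same quantity.

\subsection{Slabs that contain almost all of a body}

If $L_N(V)$ has volume within $e^{O(d)}$ of $L_0(V)$, then a typical one of the $8n$ slabs removes a fraction only of order $d/n$ from the body it cuts. We need to know that few vectors $z$ define such a slab. If the slab removed nothing, $z$ would lie in twice the polar body and (BS) would bound the volume of such $z$. The substitute for almost nothing is the $L_q$ version of (BS), due to Lutwak and Zhang \cite{LZ}: for a symmetric convex body $L\subset\mathbb R^d$ and $q\ge1$,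
\begin{equation}\label{eq:LZ}
|L|\,|\Gamma_q^*L|\le\omega_d^2,\qquad\Gamma_q^*L=\Big\{z:\frac1{|L|}\int_L|\langle y,z\rangle|^qdy\le b^q\Big\},\quad b^q=\frac1{\omega_d}\int_{B_d}|y_1|^qdy .
\end{equation}
The constant $b$ is the normalization for which $\Gamma_q^*B_d=B_d$. We shall use the bound $(\log\Gamma)'(x)\le\log x$ for $x>0$, which is Jensen's inequality $E\log T\le\log ET$ for $T$ with density $t^{x-1}e^{-t}/\Gamma(x)$.

\begin{lemma}\label{lem:slab}
Let $L\subset\mathbb R^d$ be a symmetric convex body, $1\le q\le d$ and $0<\varepsilon\le e^{-q}$. The set of all $z\in\mathbb R^d$ with $|\{y\in L:|\langle y,z\rangle|>2\}|\le\varepsilon|L|$ is contained in a set of volume at most $(8\sqrt\pi\,e^2\sqrt{d/q})^d\,\omega_d^2/|L|$.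
\end{lemma}

\begin{proof}
\emph{Moment bound.} Let $z\ne0$ be such a vector, let $y$ be uniformly distributed on $L$, and let $X=\langle y,z\rangle$ and $\Psi(t)=P(|X|>t)$. By symmetry $\Psi(t)=2|L^t|/|L|$ for $t\ge0$, where $L^t=\{y\in L:\langle y,z\rangle>t\}$. Since $(1-\lambda)L^{t_0}+\lambda L^{t_1}\subset L^{(1-\lambda)t_0+\lambda t_1}$, the Brunn--Minkowski inequality $|(1-\lambda)A+\lambda A'|\ge|A|^{1-\lambda}|A'|^\lambda$ shows that $\Psi$ is log-concave on $[0,\infty)$. Also $\Psi(0)=1$, because $L\cap z^\perp$ has volume zero. For $t\ge2$ write $2=\frac2t\,t+(1-\frac2t)\,0$; log-concavity gives $\Psi(2)\ge\Psi(t)^{2/t}$, so $\Psi(t)\le\varepsilon^{t/2}\le e^{-qt/2}$. Therefore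
\[
E|X|^q=\int_0^\infty qt^{q-1}\Psi(t)\,dt\le2^q+\int_0^\infty qt^{q-1}e^{-qt/2}dt=2^q+\Gamma(q+1)\Big(\frac2q\Big)^q\le2\cdot2^q\le4^q .
\]
Here $\Gamma(q+1)\le q^q$ for $q\ge1$: there is equality at $q=1$, and $(\log\Gamma)'(q+1)\le\log(q+1)\le\log q+1=(q\log q)'$. Thus $\frac b4z\in\Gamma_q^*L$, which is also true for $z=0$, and by \eqref{eq:LZ} the set $\frac4b\Gamma_q^*L$ has volume at most $(4/b)^d\omega_d^2/|L|$.

\emph{The constant $b$.} It remains to show $b\ge\sqrt{q/d}/(2\sqrt\pi\,e^2)$. Write a uniform point of $B_d$ as $r\theta$ and a standard Gaussian vector in $\mathbb R^d$ as $\chi\theta$, with $\theta$ uniform on the sphere and independent of the lengths $r$ and $\chi$. Then $Er^q=\frac d{d+q}$ and $E|\gamma|^q=E\chi^q\,E|\theta_1|^q$, so $b^q=\frac d{d+q}\,E|\gamma|^q/E\chi^q$. As $q\le d$, we have $\frac d{d+q}\ge\frac12$ and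
\[
E\chi^q=2^{q/2}\,\frac{\Gamma(\frac{d+q}2)}{\Gamma(\frac d2)}\le2^{q/2}\Big(\frac{d+q}2\Big)^{q/2}\le(2d)^{q/2},
\]
by integrating $(\log\Gamma)'(x)\le\log x$ over $[\frac d2,\frac{d+q}2]$. Integrating the Gaussian density over $\sqrt q\le|t|\le\sqrt q+1$ and using $(\sqrt q+1)^2\le2q+2$,
\[
E|\gamma|^q\ge q^{q/2}P(|\gamma|\ge\sqrt q)\ge q^{q/2}\sqrt{2/\pi}\,e^{-q-1}.
\]
Hence $b^q\ge(e\sqrt{2\pi})^{-1}e^{-q}(q/2d)^{q/2}$. Since $q\ge1$, the $q$-th root of $(e\sqrt{2\pi})^{-1}$ is at least $(e\sqrt{2\pi})^{-1}$, and the bound on $b$ follows.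
\end{proof}

The factor $\sqrt{d/q}$ improves as the order of the moment grows, and the tail $\varepsilon^{t/2}$ allows orders up to $\log(1/\varepsilon)$. In the application $\varepsilon$ is of order $d/n$, and the gain $1/\sqrt q$ cancels exactly the factor $\sqrt q$ in $v_0$.

\subsection{A fixed matrix}

Put $A_3=\frac14\log A_2>4$ and $A_4=16\pi^{1/2}e^{5/2}A_2$.

\begin{lemma}\label{lem:fixed}
Assume in addition that $n/d\ge A_3^2$ and $A_4\delta<1$. Then $P(|L_N(V)|\ge v_0)\le2^{8n}(A_4\delta)^{4dn}$ for every $V\in\mathcal W$.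
\end{lemma}

\begin{proof}
Write $L_j=L_j(V)$ and $z_i=Vg_i$. The $z_i$ are independent centered Gaussian vectors in $\mathbb R^d$ with covariance $VV^T\ge\frac14I_d$, so their density is at most $(2\pi)^{-d/2}2^d$. Let $\varepsilon=A_3\,d/n=2d\log A_2/N$. Since $n/d\ge A_3^2$ and $s>2$, we have $\log(1/\varepsilon)\ge\frac12\log(n/d)\ge q$, so $\varepsilon\le e^{-q}<1$. For $1\le j\le N$ let $\mathcal A_j$ be the event
\[
|L_{j-1}|\ge v_0\qquad\text{and}\qquad|\{y\in L_{j-1}:|\langle y,z_j\rangle|>2\}|\le\varepsilon|L_{j-1}| .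
\]
The set in the second condition is $L_{j-1}\setminus L_j$.

Suppose $|L_N|\ge v_0$. Since $|L_0|=\omega_d(\delta\sqrt q)^{-d}$,
\[
\sum_{j=1}^N\log\frac{|L_{j-1}|}{|L_j|}=\log\frac{|L_0|}{|L_N|}\le d\log A_2=\frac{\varepsilon N}2 .
\]
All terms are nonnegative, and an index with $|L_j|<(1-\varepsilon)|L_{j-1}|$ contributes at least $-\log(1-\varepsilon)\ge\varepsilon$. So there are at most $N/2$ such indices. For each of the other indices $\mathcal A_j$ holds, because $|L_{j-1}|\ge|L_N|\ge v_0$. Thus $\mathcal A_j$ holds for all $j$ in some set $J$ with $|J|\ge4n$.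

The body $L_{j-1}$ is determined by $z_1,\dots,z_{j-1}$, and $z_j$ is independent of these. Given $z_1,\dots,z_{j-1}$ with $|L_{j-1}|\ge v_0$, Lemma~\ref{lem:slab} and \eqref{eq:omega} confine $z_j$, on $\mathcal A_j$, to a set of volume at most
\[
\big(8\sqrt\pi\,e^2\sqrt{d/q}\big)^d\frac{\omega_d^2}{v_0}=\big(8\sqrt\pi\,e^2A_2\,\delta\sqrt d\big)^d\omega_d\le\big(8\sqrt\pi\,e^2A_2\,\delta\sqrt{2\pi e}\big)^d .
\]
Multiplying by the bound on the density, $P(\mathcal A_j\mid z_1,\dots,z_{j-1})\le(A_4\delta)^d$. As $\mathcal A_i$ is determined by $z_1,\dots,z_i$, conditioning successively from the largest index of $J$ downward gives $P(\bigcap_{j\in J}\mathcal A_j)\le(A_4\delta)^{d|J|}\le(A_4\delta)^{4dn}$. There are at most $2^{8n}$ sets $J$.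
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Proposition~\ref{prop:high}]
Assume first the setting above and the two conditions of Lemma~\ref{lem:fixed}. Each row of $V\in\mathcal W$ has norm at most $2$, so $|\mathcal W|\le(2^n\omega_n)^d\le(2\sqrt{2\pi e/n})^{dn}$ by \eqref{eq:omega}. By Fubini's theorem and Lemma~\ref{lem:fixed},
\[
E|\mathcal B_G|=\int_{\mathcal W}P(|L_N(V)|\ge v_0)\,dV\le\big(2\sqrt{2\pi e/n}\big)^{dn}2^{8n}(A_4\delta)^{4dn}.
\]
By Lemma~\ref{lem:perturb} and Markov's inequality, the event in the proposition has probability at most $4e^{16d}(2\sqrt e/\tau)^{dn}2^{8n}(A_4\delta)^{4dn}$. From $s=\log(15/\delta)\le15/\delta$ we get $1/\tau=12\sqrt s/\delta\le48\,\delta^{-3/2}$. So the probability is at most $(A_5\delta^{5/2})^{dn}$ with $A_5=4e^{16}\cdot96\sqrt e\cdot2^8A_4^4$. Now fix $\delta\le\delta_0$ with $A_4\delta<1$ and $A_5\delta^{5/2}\le\frac1{100}$; this fixes $s$. Then let $c_2=\min\{\frac12,A_3^{-2},e^{-s}\}$. For $d\le c_2n$ with $d>s^{-1}\log(n/d)$ we have $q_d=q=s^{-1}\log(n/d)$, $1\le q<d\le n/2$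 and $n/d\ge A_3^2$, so all assumptions hold.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:B}]
Take $\delta$, $s$ and $c_2$ from Proposition~\ref{prop:high}, and let first $m\le c_2n$. Consider $1\le d\le m$. If $d\le s^{-1}\log(n/d)$, then $q_d=d$ and $d\log(15/\delta)\le\log n$, so Lemma~\ref{lem:low} applies; otherwise Proposition~\ref{prop:high} applies. Together with Lemma~\ref{lem:D} and $\frac14+e^{-10}+\sum_{d\ge1}100^{-dn}<1$, this gives a realization of $D$ with $\operatorname{vrad}(D)\le32e^{3/2}$ for which no subspace of dimension $d\le m$ is clustered at radius $\delta\sqrt{q_d}$. Lemma~\ref{lem:entropy} and \eqref{eq:ball} give $S_{n,n-m}\ge\beta\sqrt{q_m}/(32e^{3/2}\sqrt{2\pi e})$. Since $n/m\ge2$, we have $\log(en/m)\le3\log(n/m)$, so $q_m\ge(3s)^{-1}\min\{m,\log(en/m)\}$. If $m>c_2n$, then $\log(en/m)\le\log(e/c_2)$, and the bound follows from $S_{n,n-m}\ge1$.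
\end{proof}

\section{The upper bounds in Theorem~\ref{thm:B}}\label{sec:upper}

Now $K$ and $D$ are arbitrary convex bodies satisfying \eqref{eq:hyp}, and $C,C',c,\dots$ are absolute constants.

\subsection{Two reductions}

\emph{Symmetry.} Since $P_F(A-A)=P_FA-P_FA$, inequality \eqref{eq:RS} in $F$ gives
\[
|P_F(K-K)|\le4^m|P_FK|\le4^m|P_FD|\le2^m|P_F(D-D)| .
\]
So the symmetric bodies $\frac12(K-K)$ and $D-D$ satisfy \eqref{eq:hyp}. By \eqref{eq:RS} in $\mathbb R^n$, $|K|^{1/n}\le|\frac12(K-K)|^{1/n}$ and $|D-D|^{1/n}\le4|D|^{1/n}$. At the cost of a factor $4$ we assume from now on that $K$ and $D$ are symmetric.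

\emph{Linear invariance.} If $T\in GL_n$, then $TK$ and $TD$ satisfy \eqref{eq:hyp}. Indeed, let $U\in\mathcal O_{m,n}$ have row space $F$, let $E\in G_{n,m}$ be the row space of $UT$, and write $UT=gU_E$ with $U_E\in\mathcal O_{m,n}$ of row space $E$ and $g\in GL_m$. Then $|P_FTA|=|UTA|=|\det g|\,|P_EA|$ for $A=K$ and $A=D$, with the same $g$. The ratio $|K|/|D|$ is also unchanged by $T$.

\subsection{The bound $C\log(en/m)$}

By \eqref{eq:AF} and \eqref{eq:hyp}, $\operatorname{vrad}(TK)\le w(TD)$ for every $T$, so we want a linear image whose mean width is close to its volume radius. For a symmetric convex body $A$ let $\|x\|_A=\min\{t\ge0:x\in tA\}$, and write $B=B_n$. We use two published facts.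
\begin{itemize}
\item[(P)] \emph{Regular position} (Pisier \cite{PiCrelle}, \cite[Ch.~7]{PiBook}). Every symmetric convex body has an invertible linear image $D$ with $\mathcal N(D,tB)\le e^{Cn/t}$ and $\mathcal N(B,tD)\le e^{Cn/t}$ for all $t\ge1$.
\item[(W)] If $A$ is a symmetric convex body with $B\subset A\subset\rho B$, there is $T\in GL_n$ with $w(TA)\int_{S^{n-1}}\|\theta\|_{TA}\,d\sigma\le C'\log(1+\rho)$.
\end{itemize}
Fact (W) combines two results about the normed space $X=(\mathbb R^n,\|\cdot\|_A)$. Figiel and Tomczak-Jaegermann \cite{FT} bound the left side, for a suitable $T$, by a constant multiple of the $K$-convexity constant of $X$, and Pisier bounds that constant by a multiple of $\log(1+d(X,\ell_2^n))$, where the Banach--Mazur distance $d(X,\ell_2^n)$ is at most $\rho$. In polar coordinates $|A|=\omega_n\int\|\theta\|_A^{-n}d\sigma$, so Jensen's inequality gives $\int\|\theta\|_{TA}\,d\sigma\ge(\int\|\theta\|_{TA}^{-n}d\sigma)^{-1/n}=1/\operatorname{vrad}(TA)$. Thus (W) yields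
\begin{equation}\label{eq:W}
w(TA)\le C'\log(1+\rho)\operatorname{vrad}(TA).
\end{equation}
Applied to $D$ itself, \eqref{eq:W} gives a bound that does not see $m$. To gain from $m$, observe that a factor $e^{Cm}$ in $m$-dimensional volumes costs only a constant. So $D$ may be replaced by any body $D''$ of comparable volume radius such that $e^{Cm}$ translates of $D''$ cover $D$, and (P) provides such a body with $\rho$ of order $n/m$.

By linear invariance we may assume that $D$ is as in (P). From $\mathcal N(B,D)\le e^{Cn}$ we get $\operatorname{vrad}(D)\ge e^{-C}$. Let $t=n/m$, $D'=2D\cap2tB$ and $D''=D'+B$. This symmetric convex body has three properties.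
\begin{enumerate}
\item $B\subset D''\subset(2t+1)B$.
\item $\mathcal N(D,D'')\le e^{Cm}$. Cover $D$ by at most $e^{Cn/t}=e^{Cm}$ balls $x+tB$. If $p,p'\in D\cap(x+tB)$, then $p'-p\in2D\cap2tB$; so each nonempty piece lies in a translate $p+D'\subset p+D''$.
\item $\operatorname{vrad}(D'')\le3e^{2C}\operatorname{vrad}(D)$. The set $2D+B\supset D''$ is covered by $\mathcal N(D,B)\le e^{Cn}$ translates of $3B$, so $\operatorname{vrad}(D'')\le3e^C$.
\end{enumerate}
Take $T$ from \eqref{eq:W} for $A=D''$ and $\rho=2t+1$, and note that $\log(2t+2)\le\log4t\le2\log(et)$. Property (2) passes to $P_FT$ and gives $|P_FTD|\le e^{Cm}|P_FTD''|$; property (3) is a ratio of volumes and passes to $T$. Using \eqref{eq:AF} for $TK$, then \eqref{eq:hyp} for $TK,TD$, then (2), then \eqref{eq:AF} for $TD''$,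
\begin{align*}
\operatorname{vrad}(TK)&\le\Big(\int\frac{|P_FTD|}{\omega_m}\,d\sigma\Big)^{1/m}\le e^C\Big(\int\frac{|P_FTD''|}{\omega_m}\,d\sigma\Big)^{1/m}\le e^Cw(TD'')\\
&\le2C'e^C\log(en/m)\operatorname{vrad}(TD'')\le6C'e^{3C}\log(en/m)\operatorname{vrad}(TD).
\end{align*}
Dividing by $|\det T|^{1/n}$ proves $S_{n,n-m}\le C''\log(en/m)$ for all $m$.

\subsection{The bound $C\sqrt m$}

For $m=n-1$ the bound just proved suffices, because $\log(en/(n-1))\le\log2e$. Let $m\le n-2$. Polarity turns projections into sections, and the volume of a body can be computed from its sections. For $y\in F$ and $x\in\mathbb R^n$ we have $\langle y,x\rangle=\langle y,P_Fx\rangle$, so $A^\circ\cap F$ is the polar of $P_FA$ inside $F$. Hence (BM), \eqref{eq:hyp} and (BS) give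
\begin{equation}\label{eq:sections}
|K^\circ\cap F|\ge\frac{a^m\omega_m^2}{|P_FK|}\ge\frac{a^m\omega_m^2}{|P_FD|}\ge a^m|D^\circ\cap F|\qquad\text{for all }F\in G_{n,m}.
\end{equation}
The linear Blaschke--Petkantschin formula integrates over $m$-tuples of points of $\mathbb R^n$ by first choosing their span $F$. Applied to the indicator function of $A^m$, for a symmetric convex body $A\subset\mathbb R^n$, it reads
\begin{equation}\label{eq:BP}
|A|^m=c_{n,m}\int_{G_{n,m}}J(A\cap F)\,d\sigma(F),\qquad J(Q)=\int_{Q^m}|\det(y_1,\dots,y_m)|^{n-m}dy_1\cdots dy_m,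
\end{equation}
where $c_{n,m}>0$ depends only on $n$ and $m$, and the determinant is taken in an orthonormal basis of $F$. The functional $J$ is not a function of volume, but volume determines it up to a controlled factor, and this factor is the source of $\sqrt m$.

\begin{lemma}\label{lem:J}
Let $m\le n-2$ and let $Q\subset\mathbb R^m$ be a symmetric convex body. Then
\[
\big(\sqrt{m!}\,(6\pi e)^{-m/2}\big)^{n-m}|Q|^n\le J(Q)\le\big(m!\,2^{-m}\big)^{n-m}|Q|^n .
\]
\end{lemma}

\begin{proof}
If $y_1,\dots,y_m\in Q$, then $\operatorname{conv}\{\pm y_i\}\subset Q$ by symmetry, so $\frac{2^m}{m!}|\det(y_1,\dots,y_m)|\le|Q|$. Integrating over $Q^m$ gives the upper bound.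

For the lower bound let $y_1,\dots,y_m$ be independent copies of a point $y$ uniform in $Q$, and let $\Sigma=E\,yy^T$. Since $n-m\ge2$, the function $x\mapsto x^{(n-m)/2}$ is convex, and Jensen's inequality with \eqref{eq:det} gives $J(Q)\ge|Q|^m(m!\det\Sigma)^{(n-m)/2}$. It suffices to show $\det\Sigma\ge(6\pi e)^{-m}|Q|^2$. Both sides are invariant under volume-preserving linear maps, so we may assume $\Sigma=\lambda I_m$, with $\lambda=E|y|^2/m$. Let $R=\operatorname{vrad}(Q)$. The sets $Q\setminus RB_m$ and $RB_m\setminus Q$ have the same volume, and $|x|\ge R$ on the first while $|x|\le R$ on the second. So $E|y|^2\ge|Q|^{-1}\int_{RB_m}|x|^2dx=\frac m{m+2}R^2$. By \eqref{eq:omega} and $m+2\le3m$,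
\[
\det\Sigma=\lambda^m\ge\frac{|Q|^2}{(m+2)^m\omega_m^2}\ge\Big(\frac m{2\pi e(m+2)}\Big)^m|Q|^2\ge(6\pi e)^{-m}|Q|^2.\qedhere
\]
\end{proof}

The ratio of the two constants in Lemma~\ref{lem:J} is $(2^m(6\pi e)^{-m/2}/\sqrt{m!})^{n-m}$. Since $m!\le m^m$ and $2/\sqrt{6\pi em}<1$, it is at least $(2/\sqrt{6\pi em})^{mn}$. The lower bound of the lemma for $K^\circ\cap F$, inequality \eqref{eq:sections}, and the upper bound for $D^\circ\cap F$ give
\[
J(K^\circ\cap F)\ge\Big(\frac c{\sqrt m}\Big)^{mn}J(D^\circ\cap F),\qquad c=\frac{2a}{\sqrt{6\pi e}} .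
\]
Integrating over $F$ and using \eqref{eq:BP} for $K^\circ$ and $D^\circ$, we obtain $|K^\circ|^{1/n}\ge\frac c{\sqrt m}|D^\circ|^{1/n}$. Finally (BS) for $K$ and (BM) for $D$ in $\mathbb R^n$ yield
\[
|K|^{1/n}\le\frac{\omega_n^{2/n}}{|K^\circ|^{1/n}}\le\frac{\sqrt m}c\,\frac{\omega_n^{2/n}}{|D^\circ|^{1/n}}\le\frac{\sqrt m}{ca}\,|D|^{1/n}.
\]
This proves $S_{n,n-m}\le C\sqrt m$ and completes the proof of Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BM} Bourgain and Milman, Invent. Math. 88 (1987).

\bibitem{FT} Figiel and Tomczak-Jaegermann, Israel J. Math. 33 (1979).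

\bibitem{GK} Apostolos Giannopoulos and Alexander Koldobsky, \emph{Variants of the Busemann-Petty problem and of the Shephard problem}, arXiv:1601.02231 (2016).

\bibitem{LZ} Lutwak and Zhang, J. Differential Geom. 47 (1997), 1--16.

\bibitem{Mi} V. Milman, C. R. Acad. Sci. Paris 302 (1986).

\bibitem{PiCrelle} Pisier, J. reine angew. Math. 393 (1989).

\bibitem{PiBook} Pisier, \emph{The Volume of Convex Bodies and Banach Space Geometry}.

\end{thebibliography}
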